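# Non-degenerate homogeneous toric varieties and their root subgroups

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero, $\mathbb G_m$ and $\mathbb G_a$ are the multiplicative and the additive group over $\mathbb K$, and varieties are over $\mathbb K$.

## 1. Toric varieties, Demazure roots and transitive actions

### 1.1 Charts, orbits and divisors

**Definition (toric variety).** An irreducible variety $X$ is *toric* if it is normal and admits an effective action $T\times X\to X$ of an algebraic torus $T$ with an open orbit.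

Let $N$ be the lattice of one-parameter subgroups of $T$, let $M$ be its dual, the lattice of characters, and put $N_{\mathbb K}=N\otimes\mathbb K$. We write $\chi^u$ for the character of $u\in M$. A toric variety is given by a finite fan $\Sigma$ of strictly convex rational cones in $N_{\mathbb Q}$. Its rays are $\rho_1,\dots,\rho_m$, their primitive generators are $p_1,\dots,p_m\in N$, and $D_1,\dots,D_m$ are the corresponding prime $T$-invariant divisors. For $\sigma\in\Sigma$ put $\sigma(1)=\{j:\rho_j\subset\sigma\}$. The cone $\sigma$ is generated by the $p_j$, $j\in\sigma(1)$.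

One small remark will be used all the time. If $\gamma,\tau\in\Sigma$ and $\gamma(1)\subset\tau(1)$, then $\gamma\subset\tau$, so $\gamma=\gamma\cap\tau$ is a face of $\tau$. In particular $p_j\in\tau$ iff $\rho_j$ is a face of $\tau$ iff $j\in\tau(1)$.

Here are the textbook facts we need. The variety $X$ is covered by affine charts $X_\sigma$, $\sigma\in\Sigma$, with
$$\mathbb K[X_\sigma]=\bigoplus_{u\in\sigma^\vee\cap M}\mathbb K\chi^u .$$
The $T$-orbits are in bijection with the cones: $O_\sigma$ is the closed orbit of $X_\sigma$, its dimension is $\dim X-\dim\sigma$, and $X_\sigma$ is the disjoint union of the $O_\tau$ over the faces $\tau$ of $\sigma$. For $u\in\sigma^\vee\cap M$ the function $\chi^u$ has no zero on $O_\sigma$ if $u\in\sigma^\perp$, and vanishes identically on $O_\sigma$ if $u\notin\sigma^\perp$. The ideal of $O_\sigma$ in $\mathbb K[X_\sigma]$ is spanned by the $\chi^u$ with $u\in(\sigma^\vee\setminus\sigma^\perp)\cap M$. The open orbit is $X_0$, and we identify it with $T$ by means of a base point $x_0\in X_0$. The divisor of the rational function $\chi^u$ is $\sum_j\langle p_j,u\rangle D_j$.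 Finally,
$$X_\tau=X\setminus\bigcup_{j\notin\tau(1)}D_j ,$$
because $O_\sigma\subset D_j$ iff $j\in\sigma(1)$, so $O_\sigma$ lies in the right-hand side iff $\sigma(1)\subset\tau(1)$ iff $\sigma$ is a face of $\tau$.

**Example 1 (punctured plane).** Let $X=\mathbb K^2\setminus\{0\}$ with $T=(\mathbb K^\times)^2$ acting by scaling the coordinates $x,y$. Here $N=\mathbb Z^2$, $p_1=(1,0)$, $p_2=(0,1)$, and $\Sigma=\{0,\rho_1,\rho_2\}$. The charts are $X_{\rho_1}=\{y\ne0\}$ and $X_{\rho_2}=\{x\neq0\}$. The orbit $O_{\rho_1}$ is $\{x=0,\ y\ne0\}$, and it equals $D_1$. The cone spanned by $p_1$ and $p_2$ is not in $\Sigma$; adding it would add the origin.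

### 1.2 Torus factors

**Definition (non-degenerate).** A toric variety $X$ is *non-degenerate* if it has no torus factor, i.e. every invertible regular function on $X$ is constant; equivalently, $X$ is not $T$-equivariantly isomorphic to $Y\times\mathbb K^\times$ for a toric variety $Y$.

An invertible function on $X$ restricts to an invertible function on the torus $X_0$, so it is $c\chi^u$ with $c\in\mathbb K^\times$. It is invertible on the normal variety $X$ iff its divisor is zero, i.e. iff $\langle p_j,u\rangle=0$ for all $j$. So $X$ is non-degenerate iff the $p_j$ span $N_{\mathbb Q}$.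

**Example 2.** The punctured plane is non-degenerate. The product $\mathbb K\times\mathbb K^\times$ is not: its only ray is spanned by $(1,0)$, and the second coordinate is invertible and not constant. If $X$ is non-degenerate and $m=0$, then $N=0$ and $X$ is a point.

### 1.3 Root subgroups and Demazure roots

**Definition (root subgroup).** A *root subgroup* of $\mathrm{Aut}(X)$ is a one-parameter unipotent subgroup (a subgroup isomorphic to $\mathbb G_a$) of $\mathrm{Aut}(X)$ that is normalized by the acting torus $T$. The subgroup of $\mathrm{Aut}(X)$ generated by all root subgroups is denoted $S(X)$.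

**Definition (Demazure root).** A *Demazure root* at $\rho_i$ is an element $e\in M$ with the following two properties.

* (R1) $\langle p_i,e\rangle=-1$ and $\langle p_j,e\rangle\ge0$ for $j\ne i$.
* (R2) If $\tau\in\Sigma$ and $\tau\subset e^\perp$, then $\mathrm{cone}(\tau,\rho_i)\in\Sigma$.

Root subgroups are in one-to-one correspondence with the Demazure roots of $\Sigma$. We shall need only one direction, from roots to subgroups, and we prove it in Lemma 1.

**Example 3.** On the punctured plane, (R1) at $\rho_1$ says $e=(-1,b)$ with $b\ge0$. The cones contained in $e^\perp$ are $0$, and also $\rho_2$ if $b=0$. For $\tau=0$, (R2) asks that $\rho_1\in\Sigma$, which is true. For $\tau=\rho_2$ it asks that $\mathrm{cone}(\rho_1,\rho_2)\in\Sigma$, which is false. So the Demazure roots at $\rho_1$ are the $(-1,b)$ with $b\ge1$. The corresponding root subgroup is $(x,y)\mapsto(x+sy^b,y)$. For $b=0$ this formula gives the translations $(x,y)\mapsto(x+s,y)$, and these do not preserve $\mathbb K^2\setminus\{0\}$. Condition (R2) is what excludes them.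

Condition (R2) has a form that is easier to verify.

**Remark 0.** Given (R1), condition (R2) is equivalent to

* (R2′) if $\tau\in\Sigma$ and $\tau\subset e^\perp$, then $\tau(1)\cup\{i\}\subset\gamma(1)$ for some $\gamma\in\Sigma$.

Clearly (R2) implies (R2′): take $\gamma=\mathrm{cone}(\tau,\rho_i)$. Conversely, let $\tau$ and $\gamma$ be as in (R2′). Then $\tau$ is a face of $\gamma$, so there is $l\in\gamma^\vee\cap M$ that vanishes on $\gamma$ exactly along $\tau$. Put $l'=l+\langle p_i,l\rangle e$. On $\tau$ both $l$ and $e$ vanish, so $l'=0$ there. Next, $\langle p_i,l'\rangle=\langle p_i,l\rangle-\langle p_i,l\rangle=0$. For $k\in\gamma(1)\setminus(\tau(1)\cup\{i\})$ we have $\langle p_i,l\rangle\ge0$ and $\langle p_k,e\rangle\ge0$, so $\langle p_k,l'\rangle\ge\langle p_k,l\rangle>0$. Hence $l'\in\gamma^\vee$, and the face of $\gamma$ on which $l'$ vanishes is generated by the $p_k$ with $k\in\tau(1)\cup\{i\}$. This face is $\mathrm{cone}(\tau,\rho_i)$, so it lies in $\Sigma$.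

### 1.4 Two kinds of transitivity

**Definition (homogeneous, $S$-homogeneous).** A variety $X$ is *homogeneous* if $\mathrm{Aut}(X)$ acts on $X$ transitively. A non-degenerate toric variety $X$ is *$S$-homogeneous* if $S(X)$ acts on $X$ transitively.

**Example 4.** The projective line has $N=\mathbb Z$, $p_1=1$, $p_2=-1$. The Demazure roots are $e=-1$ at $\rho_1$ and $e=1$ at $\rho_2$. With $z=\chi^1$ the root subgroups are $z\mapsto z+s$ and $z^{-1}\mapsto z^{-1}+s$. The first is transitive on $\mathbb K$, the second moves $\infty$, so $\mathbb P^1$ is $S$-homogeneous.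

The restriction to non-degenerate varieties is needed. The torus $\mathbb K^\times$ is homogeneous, since it acts on itself. But an orbit map of a $\mathbb G_a$-action on it is a morphism $\mathbb K\to\mathbb K^\times$, which is constant, so $S(\mathbb K^\times)$ is trivial.

An $S$-homogeneous variety is homogeneous. The question is the converse. The group $\mathrm{Aut}(X)$ may be very large, while root subgroups are a combinatorial matter. *Suppose all automorphisms together act transitively on a non-degenerate toric variety. Do the root subgroups alone already act transitively?* The problem is taken from Ivan Arzhantsev, "Gale duality and homogeneous toric varieties", arXiv:1701.01985 (2017), where an affirmative answer is the conjecture. The conjecture is true.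

**Theorem 1.** Every non-degenerate homogeneous toric variety is $S$-homogeneous.

Sections 2–8 prove this. Sections 9–11 give a classification of homogeneous non-degenerate toric varieties, a statement on orbits for arbitrary non-degenerate toric varieties, and the case with torus factors. In Sections 3–8, $X$ is non-degenerate but not necessarily smooth. If $m=0$ then $X$ is a point and everything is trivial, so we assume $m\ge1$.

## 2. Affine space, the punctured plane and a blow-up

For $X=\mathbb K^n$ the fan consists of all faces of the positive orthant, spanned by the standard basis. Let $e$ be minus the $i$-th coordinate function. Then (R1) holds, and (R2) holds because any cone generated by basis vectors is in the fan. The root subgroup is translation in the $i$-th coordinate, and translations are transitive.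

For $X=\mathbb K^2\setminus\{0\}$ translations are not available, but $(-1,1)$ is a Demazure root at $\rho_1$ and $(1,-1)$ is one at $\rho_2$. The root subgroups are $(x,y)\mapsto(x+sy,y)$ and $(x,y)\mapsto(x,y+sx)$. Given a point, apply the second subgroup if necessary to get $y\ne0$, then the first to get $x=1$, then the second to reach $(1,1)$. So $X$ is $S$-homogeneous.

For the blow-up $X$ of $\mathbb K^2$ at the origin, the rays are spanned by $p_1=(1,0)$, $p_2=(0,1)$, $p_3=(1,1)$, and the maximal cones are $\mathrm{cone}(p_1,p_3)$ and $\mathrm{cone}(p_2,p_3)$. A root $e=(a,b)$ at $\rho_3$ would need $a\ge0$, $b\ge0$ and $a+b=-1$, so there is none. And $X$ is indeed not homogeneous, although it is smooth. Every complete irreducible curve in $X$ maps to a point of $\mathbb K^2$, so it lies in a fiber, and the only fiber of positive dimension is the exceptional curve $E$. So every automorphism preserves $E$. In this example a missing root goes together with an invariant curve. The theorem says that, in general, transitivity of $\mathrm{Aut}(X)$ produces enough roots.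

## 3. From Demazure roots to moves between orbits

**Lemma 1.** Let $e$ be a Demazure root at $\rho_i$. There is a root subgroup $U_e=\{u_s\}_{s\in\mathbb K}$ acting on $X$ with
$$u_s^*\chi^u=\chi^u(1+s\chi^e)^{\langle p_i,u\rangle}\qquad(u\in M).\tag{1}$$

**Step 1 (the group law).** We first see that (1) is a one-parameter group of rational maps. The right side of (1) is multiplicative in $u$, so (1) defines a rational map $\alpha:\mathbb K\times X_0\dashrightarrow X_0$, and $u_0=\mathrm{id}$. Since $\langle p_i,e\rangle=-1$, we have $u_s^*\chi^e=\chi^e(1+s\chi^e)^{-1}$, so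
$$u_s^*(1+s'\chi^e)=\frac{1+(s+s')\chi^e}{1+s\chi^e}.$$
With $a=\langle p_i,u\rangle$ this gives
$$u_s^*u_{s'}^*\chi^u=\chi^u(1+s\chi^e)^a\Big(\frac{1+(s+s')\chi^e}{1+s\chi^e}\Big)^a=u_{s+s'}^*\chi^u .$$
It remains to extend $\alpha$ to a morphism into $X$ near each point of $\mathbb K\times X$. Since $X$ is separated, such local extensions agree where they overlap and glue to a morphism $\mathbb K\times X\to X$. The axioms of an action hold on a dense open set, so they hold everywhere.

**Step 2 (charts containing $\rho_i$).** We extend $\alpha$ over $\mathbb K\times X_\tau$ when $i\in\tau(1)$. Let $\delta$ be the derivation with $\delta\chi^u=\langle p_i,u\rangle\chi^{u+e}$. Let $u\in\tau^\vee\cap M$. If $\langle p_i,u\rangle=0$ then $\delta\chi^u=0$. If $\langle p_i,u\rangle\ge1$ then $\langle p_i,u+e\rangle\ge0$, and $\langle p_j,u+e\rangle\ge0$ for the other $j\in\tau(1)$ by (R1). So $\delta$ preserves $\mathbb K[X_\tau]$. Each application of $\delta$ lowers $\langle p_i,\cdot\rangle$ by one, so $\delta$ is locally nilpotent, and with $a=\langle p_i,u\rangle\geq 0$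
$$\exp(s\delta)\chi^u=\sum_{k\ge0}\frac{a(a-1)\cdots(a-k+1)}{k!}s^k\chi^{u+ke}=\chi^u(1+s\chi^e)^a .$$
So $\alpha$ is a morphism $\mathbb K\times X_\tau\to X_\tau$.

**Step 3 (charts not containing $\rho_i$).** Let $i\notin\tau(1)$. By (R1), $\chi^e\in\mathbb K[X_\tau]$. For $u\in\tau^\vee\cap M$ the right side of (1) is regular where $1+s\chi^e\ne0$. So (1) defines a morphism $\{(s,y)\in\mathbb K\times X_\tau:1+s\chi^e(y)\ne0\}\to X_\tau$.

**Step 4 (the remaining points).** Here (R2) enters. Let $y\in O_\tau$, and suppose $(s,y)$ is covered neither by Step 2 nor by Step 3 for $\tau$. Then $i\notin\tau(1)$ and $1+s\chi^e(y)=0$, so $\chi^e(y)\ne0$. As $e\in\tau^\vee$, this means $e\in\tau^\perp$. By (R2), $\gamma=\mathrm{cone}(\tau,\rho_i)\in\Sigma$, and $\tau$ is a face of $\gamma$. So $y\in X_\tau\subset X_\gamma$ with $i\in\gamma(1)$, and $(s,y)$ is covered by Step 2 for $\gamma$.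

**Step 5 (normalization by $T$).** For $t\in T$,
$$(tu_st^{-1})^*\chi^u=\chi^u(t)\,(t^{-1})^*\big(\chi^u(1+s\chi^e)^{\langle p_i,u\rangle}\big)=\chi^u\big(1+s\chi^e(t)^{-1}\chi^e\big)^{\langle p_i,u\rangle},$$
i.e. $tu_st^{-1}=u_{\chi^e(t)^{-1}s}$. Choosing $u$ with $\langle p_i,u\rangle=1$ shows $u_s\ne\mathrm{id}$ for $s\ne0$. $\square$

**Lemma 2.** Let $e$ be a Demazure root at $\rho_i$.

(a) If $i\in\sigma(1)$ and $\langle p_j,e\rangle=0$ for all $j\in\sigma(1)\setminus\{i\}$, then for every $x\in O_\sigma$ and $s\ne0$ the point $u_sx$ lies in $X_\sigma\setminus O_\sigma$, i.e. in $O_\tau$ for a proper face $\tau$ of $\sigma$.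

(b) If $y\in X_0$, then $U_ey\supset\{p_i(c)\cdot y:c\in\mathbb K^\times\}$, where $p_i$ is viewed as a homomorphism $\mathbb K^\times\to T$.

*Proof.* (a) By Step 2 above, $X_\sigma$ is $U_e$-invariant. By hypothesis $-e\in\sigma^\vee$, and $\langle p_i,-e\rangle=1$, so $-e\notin\sigma^\perp$. So $\chi^{-e}\in\mathbb K[X_\sigma]$ vanishes on $O_\sigma$. But (1) gives $u_s^*\chi^{-e}=\chi^{-e}(1+s\chi^e)=\chi^{-e}+s$, so $\chi^{-e}(u_sx)=0+s\ne0$.

(b) By (1), $\chi^u(u_sy)=\chi^u(y)(1+s\chi^e(y))^{\langle p_i,u\rangle}$ if $1+s\chi^e(y)\ne0$, which says $u_sy=p_i(1+s\chi^e(y))\cdot y$. Since $\chi^e(y)\ne0$, the number $1+s\chi^e(y)$ takes every value in $\mathbb K^\times$. $\square$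

Part (a) sets the goal. To push every point into $X_0$ by root subgroups, we want for every nonzero $\sigma\in\Sigma$ a Demazure root as in (a). Such roots must come from the homogeneity of $X$.

## 4. Velocity fields and their homogeneous components

**Definition (velocity field).** Let $G$ be $\mathbb G_m$ or $\mathbb G_a$, with coordinate $t$ and identity $\mathbf 1$, and let $\lambda:G\times X\to X$ be an algebraic action. Its *velocity field* $v$ is
$$(vf)(y)=\frac{d}{dt}\Big|_{t=\mathbf 1}f(\lambda(t)y).$$

If $f\in\mathcal O(U)$ with $U\subset X$ open, then $f(\lambda(t)y)$ is regular on the open set $\{(t,y)\in G\times U:\lambda(t)y\in U\}$, a neighborhood of $\{\mathbf 1\}\times U$. So $v$ is a derivation of $\mathcal O(U)$ into itself, for every open $U$.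

For $n\in N_{\mathbb K}$ let $\partial_n$ be the derivation of $\mathbb K[M]$ with $\partial_n\chi^u=\langle n,u\rangle\chi^u$. For any derivation $\partial$ of $\mathbb K[M]$ the map $M\to\mathbb K[M]$, $u\mapsto\chi^{-u}\partial\chi^u$, is additive by the product rule. Since $M$ is finitely generated, only finitely many characters $\chi^e$ occur in its values, and the coefficient of each is an additive map $M\to\mathbb K$, i.e. an element $n_e\in N_{\mathbb K}$. So $\partial$ is uniquely a finite sum $\sum_e\chi^e\partial_{n_e}$. In particular
$$v|_{X_0}=\sum_e v_e,\qquad v_e=\chi^e\partial_{n_e},\qquad v_e\chi^u=\langle n_e,u\rangle\chi^{u+e}.\tag{2}$$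
Since $v$ preserves the $M$-graded ring $\mathbb K[X_\sigma]$, each component $v_e$ preserves it too.

**Example 5.** On the punctured plane take $\lambda(t)(x,y)=(t(x+y)-y,\,y)$. This is the $\mathbb G_m$-action $(x,y)\mapsto(tx,y)$ conjugated by $\varphi(x,y)=(x-y,y)$. Its velocity field is $(x+y)\frac{\partial}{\partial x}=x\frac{\partial}{\partial x}+y\frac{\partial}{\partial x}=\partial_{p_1}+\chi^{(-1,1)}\partial_{p_1}$. Along $O_{\rho_1}=\{x=0\}$ the first component is zero, and the second is transversal to the orbit. The second one has degree $e=(-1,1)$, which is a Demazure root at $\rho_1$ by Example 3.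

For $x\in O_\sigma$ the vector $v_x$ is the derivation $f\mapsto(vf)(x)$ at $x$. The condition $v_x\in T_xO_\sigma$ means that $(vf)(x)=0$ for all $f$ in the ideal of $O_\sigma$ in $\mathbb K[X_\sigma]$. The next lemma shows that what happened in Example 5 is nearly the general rule.

**Lemma 3.** Suppose $v_x\notin T_xO_\sigma$ for some $x\in O_\sigma$. Then there are $e\in M$, $i\in\sigma(1)$, $c\in\mathbb K^\times$ such that $v_e=c\,\chi^e\partial_{p_i}$, (R1) holds for $(e,i)$, and $\langle p_j,e\rangle=0$ for all $j\in\sigma(1)\setminus\{i\}$.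

**Step 1 (choosing $e$).** We look for a component that is still transversal. Some $f$ in the ideal of $O_\sigma$ has $(vf)(x)\ne0$. This ideal is spanned by characters, so for some $u\in(\sigma^\vee\setminus\sigma^\perp)\cap M$ and some $e$ we have
$$(v_e\chi^u)(x)=\langle n_e,u\rangle\chi^{u+e}(x)\ne0 .$$
In particular $n_e\ne0$, and $u+e\in\sigma^\vee$ because $v_e$ preserves $\mathbb K[X_\sigma]$. Characters in $\sigma^\vee\setminus\sigma^\perp$ vanish on $O_\sigma$, so $u+e\in\sigma^\perp$. So $\langle p_j,e\rangle=-\langle p_j,u\rangle\le0$ for $j\in\sigma(1)$, with strict inequality for some $j=i\in\sigma(1)$, since $u\notin\sigma^\perp$.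

**Step 2 (a negative value determines $n_e$).** We claim: if $\langle p_k,e\rangle=-d<0$ for some $k\in\{1,\dots,m\}$, then $d=1$ and $n_e\in\mathbb K^\times p_k$. The component $v_e$ preserves $\mathbb K[X_{\rho_k}]=\bigoplus_{\langle p_k,u\rangle\ge0}\mathbb K\chi^u$. If $0\le\langle p_k,u\rangle<d$, then $\langle p_k,u+e\rangle<0$, so $\langle n_e,u\rangle=0$ by (2). Taking all $u\in p_k^\perp\cap M$ gives $n_e\in\mathbb Kp_k$. If $d\ge2$ we may also take $u$ with $\langle p_k,u\rangle=1$. Then $n_e=0$, a contradiction.

**Step 3 (only one negative value).** We now get (R1). By Step 2 for $k=i$, $\langle p_i,e\rangle=-1$ and $n_e=cp_i$ with $c\ne0$. If also $\langle p_k,e\rangle<0$, then $\langle p_k,e\rangle=-1$ and $p_k\in\mathbb K^\times p_i$. Both vectors are primitive in $N$, so $p_k=\pm p_i$, and since $e$ has the same value on both, $p_k=p_i$, i.e. $k=i$. So $\langle p_k,e\rangle\ge0$ for all $k\ne i$. For $k\in\sigma(1)\setminus\{i\}$ this value is also $\le0$ by Step 1, so it is $0$. $\square$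

## 5. A transversal field on the punctured plane that does not integrate

Suppose $X$ is homogeneous. Conjugates of $T$ in $\mathrm{Aut}(X)$ will give us, at any point of any non-open orbit, a velocity field transversal to the orbit (Section 8). Lemma 3 then gives a homogeneous component that has all the properties we want for Lemma 2(a), except for (R2). The first attempt is to deduce (R2) in the same way, from the fact that $v_e$ preserves all the rings $\mathbb K[X_\tau]$.

This cannot work. On the punctured plane, $\frac{\partial}{\partial x}=\chi^{(-1,0)}\partial_{p_1}$ preserves $\mathbb K[x,y^{\pm1}]$, $\mathbb K[x^{\pm1},y]$ and $\mathbb K[x^{\pm1},y^{\pm1}]$, the rings of all three charts. It is transversal to $O_{\rho_1}$. The pair $e=(-1,0)$, $i=1$ satisfies (R1) and every conclusion of Lemma 3. But (R2) fails for $\tau=\rho_2$, as we saw in Example 3. The flow of this field runs into the missing origin. So (R2) cannot be seen from the component $v_e$ as a vector field. The only further information is that the *sum* $v$ comes from an action on $X$. We have to show that a sum containing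 $\frac{\partial}{\partial x}$ can never be a velocity field on the punctured plane, whatever the other components are.

Here is a way to see it. Let $\lambda$ be an action of $G$ on $X=\mathbb K^2\setminus\{0\}$. The function $f_t(y)=x(\lambda(t)^{-1}y)$ is regular on $X$, so it is a polynomial on $\mathbb K^2$. The open set $\{x\ne0\}=X_{\rho_2}$ is affine, so its image $\lambda(t)(X_{\rho_2})=\{f_t\ne0\}\setminus\{0\}$ is affine as well. If $f_t(0)\neq0$, then $\{f_t\ne0\}\subset\mathbb K^2$ would be an affine surface which contains $0$ and remains affine when this point is removed. That is impossible: functions extend over the point, so the two affine varieties would have the same ring of functions and be equal. So $f_t(0)=0$ for all $t$. Differentiating at $t=\mathbf 1$, we see that the polynomial $v(x)$ vanishes at the origin, i.e. it has no constant term. A component $c\frac{\partial}{\partial x}$ of $v$ would contribute the constant term $c$. So $c=0$.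

So the condition to use is that *automorphisms carry affine open sets to affine open sets*. On a general $X$ we will apply it to $X_\tau$, the complement of the divisor $D=\sum_{j\notin\tau(1)}D_j$. Two things have to be replaced. The function $f_t$ becomes a section $s_t$ of $\mathcal O(D)$ whose divisor of zeros is $\lambda(t)D$. The inclusion $X\subset\mathbb K^2$ becomes the map $\hat X\to X$ from an open set $\hat X\subset\mathbb K^m$, in Cox coordinates, and the origin becomes $\mathbb K^m\setminus\hat X$.

## 6. Cox coordinates and sections with affine complement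

On $\mathbb K^m$ with coordinates $x_1,\dots,x_m$ put
$$x^{\hat\tau}=\prod_{j\notin\tau(1)}x_j\quad(\tau\in\Sigma),\qquad \hat X=\bigcup_{\tau\in\Sigma}\{x^{\hat\tau}\ne0\},\qquad Y=\mathbb K^m\setminus\hat X .$$
A point lies in $\hat X$ iff the set of its zero coordinates is contained in some $\gamma(1)$, $\gamma\in\Sigma$. So $Y$ is a union of coordinate subspaces. We define
$$q:\hat X\to X,\qquad q^*\chi^u=\prod_jx_j^{\langle p_j,u\rangle}.\tag{3}$$
On $\{x^{\hat\gamma}\ne0\}$ this is a morphism to $X_\gamma$, because for $u\in\gamma^\vee$ the exponents of the $x_j$ with $j\in\gamma(1)$ are non-negative and the other $x_j$ are invertible. These morphisms agree on $(\mathbb K^\times)^m$, so they glue.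

**Example 6.** For the punctured plane $\hat X=X$, $q=\mathrm{id}$ and $Y=\{0\}$. For $\mathbb P^1$ we get $\hat X=\mathbb K^2\setminus\{0\}$, $Y=\{0\}$, and $q^*z=x_1/x_2$.

**The map $q$ is affine.** We show $q^{-1}(X_\tau)=\{x^{\hat\tau}\ne0\}$. The inclusion "$\supset$" is part of the construction. Conversely, let a point of $\hat X$ have zero set $J$, with $J\subset\gamma(1)$. For $u\in\gamma^\vee\cap M$ the function $\chi^u$ is nonzero at the image point iff $\langle p_j,u\rangle=0$ for all $j\in J$. So the image lies in $O_\delta$, where $\delta$ is the smallest face of $\gamma$ containing all $p_j$, $j\in J$. If $O_\delta\subset X_\tau$, then $\delta$ is a face of $\tau$, so $p_j\in\tau$ for $j\in J$, hence $J\subset\tau(1)$ and $x^{\hat\tau}\ne0$ at our point. So the preimages of the charts $X_\tau$, which cover $X$, are affine. So $q$ is an affine morphism: the preimage of every affine open set is affine.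

Put $X_1=\bigcup_jX_{\rho_j}$. It is smooth, contains $X_0$, and its complement in $X$ has codimension $\ge2$. Since $q^{-1}(X_{\rho_j})=\{x_k\neq0\text{ for all }k\ne j\}$, the set $q^{-1}(X_1)$ consists of the points with at most one zero coordinate. Its complement in $\mathbb K^m$ has codimension $\ge2$.

**Sections as polynomials.** Let $X^{\rm reg}$ be the smooth locus, let $D=\sum d_jD_j$ with $d_j\ge0$, and let $V_D=H^0(X^{\rm reg},\mathcal O(D))$ be the space of rational functions $s$ with $\mathrm{div}\,s+D\ge0$ on $X^{\rm reg}$ (together with $s=0$). Then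
$$V_D=\bigoplus_{u:\ \langle p_j,u\rangle+d_j\ge0\ \forall j}\mathbb K\chi^u .$$
Indeed, characters with these inequalities are in $V_D$, since $\mathrm{div}\,\chi^u=\sum\langle p_j,u\rangle D_j$. Conversely, $s\in V_D$ is regular on $X_0$, so $s=\sum s_u\chi^u$. Choose $u_j\in M$ with $\langle p_j,u_j\rangle=d_j$. On $X_{\rho_j}$ the only divisor among the $D_k$ that is present is $D_j$, so $\chi^{u_j}$ is an equation of $D$ there, and $\chi^{u_j}s$ is regular on $X_{\rho_j}$. As $\mathbb K[X_{\rho_j}]$ is $M$-graded, $\langle p_j,u+u_j\rangle\ge0$ whenever $s_u\ne0$.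

For $s=\sum s_u\chi^u\in V_D$ define
$$F_s=\sum_us_u\prod_jx_j^{\langle p_j,u\rangle+d_j}=\Big(\prod_jx_j^{d_j}\Big)q^*s\in\mathbb K[x_1,\dots,x_m].\tag{4}$$
The $p_j$ span $N_{\mathbb Q}$, so distinct $u$ give distinct monomials. In particular $F_s\ne0$ if $s\ne0$. For $s\ne0$, viewed as a section of $\mathcal O(D)$, the zero divisor is $\mathrm{div}\,s+D$ on $X^{\rm reg}$. Let $X_s$ be the complement in $X$ of the closure of the zero locus of this section in $X^{\rm reg}$.

**Example 7.** On $\mathbb P^1$ let $D=dD_2$. Then $V_D$ is spanned by $z^u$, $0\le u\le d$, and $F_s=\sum s_ux_1^ux_2^{d-u}$ is the binary form of degree $d$ belonging to $s$. If $d\ge1$, then $X_s$ is $\mathbb P^1$ minus a non-empty finite set, so it is affine, and $F_s$ vanishes on $Y=\{0\}$. If $d=0$ and $s\ne0$, then $X_s=\mathbb P^1$ is not affine, and $F_s$ is a nonzero constant. The next lemma is the general statement.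

**Lemma 4.** Let $0\ne s\in V_D$. If $X_s$ is affine, then $F_s$ vanishes on $Y$.

**Step 1 (comparison away from codimension two).** Let $F=F_s$ and $W=q^{-1}(X_s)$. As $q$ is affine, $W$ is affine; it is open in $\hat X$, hence in $\mathbb K^m$. We show
$$W\cap q^{-1}(X_1)=\{F\ne0\}\cap q^{-1}(X_1).$$
With $u_j$ as above, the section $s$ is non-vanishing at a point of $X_{\rho_j}$ iff the regular function $\chi^{u_j}s$ is. By (3) and (4),
$$q^*(\chi^{u_j}s)=F\cdot\prod_kx_k^{\langle p_k,u_j\rangle-d_k}.$$
Here $x_j$ has exponent $0$, and the other $x_k$ are invertible on $q^{-1}(X_{\rho_j})$. So over $X_{\rho_j}$ the sets $W$ and $\{F\ne0\}$ agree. The sets $q^{-1}(X_{\rho_j})$ cover $q^{-1}(X_1)$.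

**Step 2 ($W\subset\{F\ne0\}$).** By Step 1, $W\cap V(F)$ lies in the complement of $q^{-1}(X_1)$, so it has codimension $\ge2$ in $W$. But as the zero set of one nonzero function on $W$ it is empty or of pure codimension $1$. So it is empty.

**Step 3 (equality).** By Step 1 the complement of $W$ in $\{F\neq0\}$ also has codimension $\ge2$, and $W$ is non-empty. Both $W$ and $\{F\ne0\}$ are affine, and by normality of $\mathbb K^m$ they have the same regular functions. So the inclusion is an equality: $\{F\ne0\}=W\subset\hat X$. This says that $F$ vanishes on $Y$. $\square$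

## 7. Components of velocity fields satisfy (R2)

**Proposition 5.** Let $v$ be the velocity field of an algebraic action $\lambda$ of $G\in\{\mathbb G_m,\mathbb G_a\}$ on $X$. Suppose $v_e=c\chi^e\partial_{p_i}$ with $c\ne0$, and $(e,i)$ satisfies (R1). Then $e$ is a Demazure root at $\rho_i$.

We have to prove (R2). Fix $\tau\in\Sigma$ with $\tau\subset e^\perp$. Then $i\notin\tau(1)$, because $\langle p_i,e\rangle=-1$. Put
$$D=\sum_{j\notin\tau(1)}D_j,\qquad d_j=1\ (j\notin\tau(1)),\quad d_j=0\ (j\in\tau(1)).$$
So $d_i=1$, and $X\setminus\mathrm{Supp}\,D=X_\tau$ is affine.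

**Step 1 (the moving divisor).** We put the divisors $\lambda(t)D$ in a family. Let $Z=X^{\rm reg}$, which is $G$-stable. Let $a:G\times Z\to Z$, $a(t,y)=\lambda(t)^{-1}y$, and $\mathfrak D=a^*(D|_Z)$. The map $a$ is the composition of the automorphism $(t,y)\mapsto(t,\lambda(t)^{-1}y)$ of $G\times Z$ with $\mathrm{pr}_2$. So $\mathfrak D$ is a well-defined effective divisor, and its restriction to $\{t\}\times Z$ is $\lambda(t)D$ (more precisely, its part in $Z$).

**Step 2 (a rational function $g$).** We want all $\lambda(t)D$ as zero divisors of sections of one sheaf, $\mathcal O(D)$. Since $Z$ is smooth, $\mathrm{pr}_2^*:\mathrm{Cl}(Z)\to\mathrm{Cl}(\mathbb A^1\times Z)$ is an isomorphism, and the restriction $\mathrm{Cl}(\mathbb A^1\times Z)\to\mathrm{Cl}(G\times Z)$ is surjective (Hartshorne, *Algebraic Geometry*, II.6.6 and II.6.5). So every class on $G\times Z$ is $\mathrm{pr}_2^*$ of a class on $Z$, and the latter is recovered by restriction to $\{\mathbf 1\}\times Z$. Since $\mathfrak D$ restricts to $D$ on $\{\mathbf 1\}\times Z$, the class of $\mathfrak D$ is that of $\mathrm{pr}_2^*D$.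 So there is a rational function $g$ on $G\times Z$ with
$$\mathrm{div}\,g=\mathfrak D-\mathrm{pr}_2^*D.\tag{5}$$

**Step 3 (the sections $s_t$).** We read off sections from $g$. Since $\mathfrak D\ge0$ and $\mathrm{pr}_2^*D$ does not meet $G\times X_0$, $g$ is regular on $G\times X_0$. So $g=\sum_ug_u(t)\chi^u$, a finite sum with $g_u\in\mathbb K[G]$. For $u_j\in M$ with $\langle p_j,u_j\rangle=d_j$, the function $g\chi^{u_j}$ is regular on $G\times X_{\rho_j}$, because $\mathrm{div}\,g+\mathrm{pr}_2^*D\ge0$. It lies in the $M$-graded ring $\mathbb K[G]\otimes\mathbb K[X_{\rho_j}]$, so $\langle p_j,u\rangle+d_j\ge0$ whenever $g_u\ne0$. So $\chi^u\in V_D$ whenever $g_u\neq0$, and $s_t:=g(t,\cdot)\in V_D$ for all $t\in G$.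

By (5), locally on $G\times Z$ the product of $g$ with an equation of $\mathrm{pr}_2^*D$ is a unit times an equation of $\mathfrak D$. Restricting to $\{t\}\times Z$, we see that $s_t\ne0$ and that the section $s_t$ has zero divisor $\lambda(t)D$.

For $t=\mathbf 1$ this gives $\mathrm{div}\,s_{\mathbf 1}+D=D$ on $X^{\rm reg}$. So $s_{\mathbf 1}$ is an invertible function on $X^{\rm reg}$, hence on $X$ by normality, hence constant by non-degeneracy. Rescaling $g$, we assume $s_{\mathbf 1}=1$.

**Step 4 (affineness forces vanishing on $Y$).** Now we use that $\lambda(t)$ is an automorphism of $X$. Since $\mathrm{Supp}\,D$ has pure codimension $1$ and $X\setminus X^{\rm reg}$ has codimension $\ge2$, the closure of $\lambda(t)(\mathrm{Supp}\,D\cap X^{\rm reg})$ is $\lambda(t)(\mathrm{Supp}\,D)$. So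
$$X_{s_t}=X\setminus\lambda(t)(\mathrm{Supp}\,D)=\lambda(t)(X_\tau),$$
which is affine. By Lemma 4, $F_{s_t}|_Y=0$ for all $t\in G$. So for each $y\in Y$ the function $t\mapsto F_{s_t}(y)=\sum_ug_u(t)\prod_jy_j^{\langle p_j,u\rangle+d_j}$ is zero, and so is its derivative at $\mathbf 1$. With
$$h:=\frac{d}{dt}\Big|_{\mathbf 1}s_t=\sum_uh_u\chi^u\in V_D$$
this says $F_h|_Y=0$. Since $Y$ is a union of coordinate subspaces, its ideal is a monomial ideal. So every monomial occurring in $F_h$ vanishes on $Y$. Recall that different $u$ give different monomials, so no cancellation takes place in $F_h$.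

**Step 5 ($h_e=-c$).** We compare $h$ with the field $v$. Let $u\in M$ with $\langle p_i,u\rangle=1$ and put $z=\chi^u$. On $X_{\rho_i}$, $z$ is an equation of $D$, since $d_i=1$. Consider the open neighborhood $\Omega=(G\times X_{\rho_i})\cap a^{-1}(X_{\rho_i})$ of $\{\mathbf 1\}\times X_{\rho_i}$. On $\Omega$ both $g\cdot(z\circ\mathrm{pr}_2)$ and $z\circ a$ have divisor $\mathfrak D$. So $g\cdot(z\circ\mathrm{pr}_2)=w\cdot(z\circ a)$ with $w\in\mathcal O(\Omega)^\times$, and $w(\mathbf 1,\cdot)=1$ because $s_{\mathbf 1}=1$. Since $a(t,y)=\lambda(t)^{-1}y$, the derivative of $z\circ a$ at $t=\mathbf 1$ is $-v(z)$. Differentiating the product at $t=\mathbf 1$ gives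
$$hz=w'z-v(z),\qquad w'=\frac{d}{dt}\Big|_{\mathbf 1}w\in\mathbb K[X_{\rho_i}].\tag{6}$$
So $hz+v(z)\in z\,\mathbb K[X_{\rho_i}]=\bigoplus_{\langle p_i,u'\rangle\ge1}\mathbb K\chi^{u'}$. By (2), the $\chi^{u+e}$-component of $hz+v(z)$ is $(h_e+c\langle p_i,u\rangle)\chi^{u+e}=(h_e+c)\chi^{u+e}$. But $\langle p_i,u+e\rangle=0$, so this component must be zero. Hence $h_e=-c$.

(A check of the sign: let $X=\mathbb K$ with coordinate $z=\chi^1$, $\lambda(t)z=z+t$, $D=\{0\}$. Then $v=\frac{d}{dz}=\chi^{-1}\partial_1$ and $c=1$. Further $\lambda(t)D=\{t\}$, so $g=(z-t)/z=1-t\chi^{-1}$, and $h=-\chi^{-1}$.)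

**Step 6 (the monomial of $e$).** We finish by looking at one monomial. As $h_e=-c\ne0$, the monomial $\prod_jx_j^{\langle p_j,e\rangle+d_j}$ occurs in $F_h$, so it vanishes on $Y$ by Step 4. Its exponents are

* $0$ for $j\in\tau(1)$, as $d_j=0$ and $\tau\subset e^\perp$;
* $-1+1=0$ for $j=i$;
* at least $1$ for all other $j$, by (R1) and $d_j=1$.

A point of $\mathbb K^m$ whose zero coordinates are exactly those in $\tau(1)\cup\{i\}$ is not a zero of this monomial, so it is not in $Y$. By the description of $\hat X$, $\tau(1)\cup\{i\}\subset\gamma(1)$ for some $\gamma\in\Sigma$. This is (R2′), and (R2) holds by Remark 0. $\square$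

## 8. Transitivity of $S(X)$

**Proof of Theorem 1.** Let $X$ be non-degenerate and homogeneous, with $m\ge1$.

**Step 1 (transversal velocity fields).** We show: for $0\ne\sigma\in\Sigma$ and $x\in O_\sigma$ there is a $\mathbb G_m$-action on $X$ with velocity field $v$ such that $v_x\notin T_xO_\sigma$. Choose $\varphi\in\mathrm{Aut}(X)$ with $\varphi(x_0)=x$. In particular $X$ is smooth at $x$. The torus $T'=\varphi T\varphi^{-1}$ acts algebraically on $X$ by $(t,y)\mapsto\varphi(t\varphi^{-1}(y))$. Its orbit map at $x$ is $t\mapsto\varphi(tx_0)$, an isomorphism of $T$ onto the open set $\varphi(X_0)\ni x$. Its differential at the identity is an isomorphism $N_{\mathbb K}\to T_xX$. Since $N$ spans $N_{\mathbb K}$, the velocity vectors at $x$ of the one-parameter subgroups $\mathbb G_m\to T'$ span $T_xX$. As $\dim O_\sigma<\dim X$, not all of them lie in $T_xO_\sigma$.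

**Step 2 (enough roots).** Apply Lemma 3 to the field from Step 1, and then Proposition 5 to the component that Lemma 3 gives. The result is:

> $(\ast)$ for every nonzero $\sigma\in\Sigma$ there are $i\in\sigma(1)$ and a Demazure root $e$ at $\rho_i$ with $\langle p_j,e\rangle=0$ for all $j\in\sigma(1)\setminus\{i\}$.

**Step 3 (every $S(X)$-orbit meets $X_0$).** Let $x\in O_\sigma$ with $\sigma\ne0$. With $e$ as in $(\ast)$, Lemma 1 gives the root subgroup $U_e$, and by Lemma 2(a) it moves $x$ into $O_\tau$ with $\tau$ a proper face of $\sigma$. By induction on $\dim\sigma$ we reach $X_0$.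

**Step 4 ($X_0$ lies in one $S(X)$-orbit).** Here the roots must replace the torus, which is not contained in the definition of $S(X)$. Applying $(\ast)$ to $\sigma=\rho_j$ gives a Demazure root at every ray $\rho_j$. Let $y\in X_0$. Use Lemma 2(b) for $j=1,\dots,m$ successively, noting that each point $p_j(c)y$ again lies in $X_0$. So $S(X)y$ contains $\prod_jp_j(c_j)\cdot y$ for all $c\in(\mathbb K^\times)^m$. The image of the homomorphism of algebraic groups $(\mathbb K^\times)^m\to T$, $c\mapsto\prod_jp_j(c_j)$, is a closed subgroup. A character $\chi^u$ that is trivial on it satisfies $\langle p_j,u\rangle=0$ for all $j$, so $u=0$ by non-degeneracy. A proper closed subgroup of a torus is killed by some nontrivial character. So the image is $T$, and $X_0=Ty\subset S(X)y$.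

By Steps 3 and 4 there is only one $S(X)$-orbit. $\blacksquare$

Homogeneity was used only in Step 1. The rest of the proof uses only $(\ast)$, and this gives more.

## 9. A combinatorial description of homogeneity

The class group of a non-degenerate $X$ sits in the exact sequence
$$0\to M\to\mathbb Z^m\to\mathrm{Cl}(X)\to0,\qquad u\mapsto(\langle p_j,u\rangle)_j,\tag{7}$$
where the $j$-th basis vector of $\mathbb Z^m$ goes to $[D_j]$.

**Theorem 2.** For a non-degenerate toric variety $X$ (no smoothness assumed), let $a_j=[D_j]\in\mathrm{Cl}(X)$. The following are equivalent: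

* (i) $X$ is homogeneous;
* (ii) $X$ is $S$-homogeneous;
* (iii) finitely many root subgroups (at most one for each nonzero cone of $\Sigma$) generate a group acting transitively on $X$;
* (iv) condition $(\ast)$ holds;
* (v) for every nonzero $\sigma\in\Sigma$ there are $i\in\sigma(1)$, a subset $B\subset\{1,\dots,m\}\setminus\sigma(1)$ and positive integers $b_k$ $(k\in B)$ with $a_i=\sum_{k\in B}b_ka_k$, such that for every $\tau\in\Sigma$ with $\tau(1)\cap(B\cup\{i\})=\varnothing$ there is $\gamma\in\Sigma$ with $\tau(1)\cup\{i\}\subset\gamma(1)$;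
* (vi) for every $T$-orbit $O\ne X_0$ there are $x\in O$ and an algebraic action of $\mathbb G_m$ or $\mathbb G_a$ on $X$ whose velocity at $x$ is not in $T_xO$.

*Proof.* If $m=0$, then $X$ is a point and all six conditions hold, so let $m\ge1$.

(i)⇒(vi) is Step 1 of Section 8. (vi)⇒(iv) is Lemma 3 with Proposition 5, applied to $O=O_\sigma$.

(iv)⇒(iii): choose one root $e_\sigma$ as in $(\ast)$ for each nonzero $\sigma$. Steps 3 and 4 of Section 8 use only the subgroups $U_{e_\sigma}$: Step 3 uses $e_\sigma$ for the cone $\sigma$ at hand, and Step 4 uses the $e_{\rho_j}$. So these finitely many subgroups generate a transitive group. (iii)⇒(ii)⇒(i) is trivial.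

(iv)⇔(v): fix $\sigma$, $i\in\sigma(1)$, $B\subset\{1,\dots,m\}\setminus\sigma(1)$ and positive integers $b_k$. By (7), there is a (unique) $e\in M$ with $\langle p_i,e\rangle=-1$, $\langle p_k,e\rangle=b_k$ for $k\in B$, and $\langle p_j,e\rangle=0$ for the remaining $j$, iff $-a_i+\sum_{k\in B}b_ka_k=0$. Such an $e$ satisfies (R1) and vanishes on $p_j$ for $j\in\sigma(1)\setminus\{i\}$. Conversely, every $e$ with (R1) and this vanishing is of this form, with $B=\{k:\langle p_k,e\rangle>0\}$. Since the numbers $\langle p_j,e\rangle$ are nonzero exactly for $j\in B\cup\{i\}$, a cone $\tau\in\Sigma$ lies in $e^\perp$ iff $\tau(1)\cap(B\cup\{i\})=\varnothing$. So the last condition in (v) is (R2′), which is equivalent to (R2) by Remark 0. $\square$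

**Example 8.** For the punctured plane (7) gives $\mathrm{Cl}(X)=0$, so every relation $a_1=ba_2$ holds. For $\sigma=\rho_1$ and $i=1$, condition (v) fails with $B=\varnothing$, because of $\tau=\rho_2$. With $B=\{2\}$ the only $\tau$ to consider is $0$, and $\gamma=\rho_1$ works. For the blow-up of Section 2, take $\sigma=\rho_3$, so $i=3$. The coordinate vectors of $M$ give the relations $a_1+a_3=0$ and $a_2+a_3=0$. So $\mathrm{Cl}(X)=\mathbb Z a_3$ with $a_1=a_2=-a_3$, and $a_3$ is not a combination of $a_1,a_2$ with non-negative coefficients. Condition (v) fails.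

## 10. Orbits when $X$ need not be homogeneous

**Theorem 3.** Let $X$ be any non-degenerate toric variety and let $\mathcal B=\langle T,S(X)\rangle$.

(a) $\mathrm{Aut}(X)x_0=\mathcal Bx_0$.

(b) Let $\mathcal A\subset\mathrm{Aut}(X)$ be generated by all algebraic actions of $\mathbb G_m$ and $\mathbb G_a$ on $X$. Then the $\mathcal A$-orbits on $X$ coincide with the $\mathcal B$-orbits.

*Proof of (a).* The inclusion "$\supset$" is clear. Let $x=\varphi(x_0)\in O_\sigma$ with $\varphi\in\mathrm{Aut}(X)$ and $\sigma\ne0$. As in Step 1 of Section 8, the torus $\varphi T\varphi^{-1}$ contains a one-parameter subgroup whose velocity at $x$ is not in $T_xO_\sigma$. By Lemma 3, Proposition 5 and Lemma 2(a), a root subgroup moves $x$ to some $O_\tau$ with $\tau$ a proper face of $\sigma$. The new point is still in $\mathrm{Aut}(X)x_0$. Iterating, we reach $X_0=Tx_0$. So $x\in\mathcal Bx_0$.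

*Proof of (b).* Clearly $\mathcal B\subset\mathcal A$. So it suffices to show that every $\mathcal A$-orbit $Z$ is a single $\mathcal B$-orbit. As $T\subset\mathcal A$, $Z$ is a union of $T$-orbits. Let $O_\sigma\subset Z$. We distinguish two cases.

**Case 1 (some velocity field is not tangent to $O_\sigma$ at some point of $O_\sigma$).** Then $\sigma\ne0$. By Lemma 3, Proposition 5 and Lemma 2(a), a root subgroup moves each point of $O_\sigma$ into $O_\tau$ for a proper face $\tau$ of $\sigma$, and $O_\tau\subset Z$.

**Case 2 (every velocity field is tangent to $O_\sigma$ at every point of $O_\sigma$).** We show that $\overline{O_\sigma}$ is $\mathcal A$-invariant. Let $v$ be the velocity field of an action $\lambda$ of $G$, let $I$ be the ideal sheaf of $\overline{O_\sigma}$, let $U\subset X$ be affine open and $f\in I(U)$. By tangency, $vf\in\mathcal O(U)$ vanishes on $O_\sigma\cap U$. This set is dense in $\overline{O_\sigma}\cap U$, so $vf\in I(U)$. Hence $v$ preserves $I(U)$.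

Let $y\in\overline{O_\sigma}\cap U$, and let $\partial$ be the invariant derivation on $G$ whose value at $\mathbf 1$ is $\frac{d}{dt}\big|_{\mathbf 1}$ (it is $\frac d{dt}$ for $\mathbb G_a$ and $t\frac d{dt}$ for $\mathbb G_m$). Then $\partial\big(f(\lambda(t)y)\big)=(vf)(\lambda(t)y)$ on the open set of $t\in G$ with $\lambda(t)y\in U$. By iteration,
$$\partial^k\big(f(\lambda(t)y)\big)\big|_{t=\mathbf 1}=(v^kf)(y)=0\qquad\text{for all }k\ge0 .$$
In characteristic zero, $\partial$ lowers a finite positive order of vanishing at $\mathbf 1$ by exactly one. So $f(\lambda(t)y)$ vanishes to infinite order at $\mathbf 1$, hence it is zero for all $t$ with $\lambda(t)y\in U$. This holds for all $f\in I(U)$, so $\lambda(t)y\in\overline{O_\sigma}$ for all $t$ in a dense open subset of $G$. As $\overline{O_\sigma}$ is closed, this is true for all $t$. So $\overline{O_\sigma}$ is $\mathcal A$-invariant, and $Z\subset\overline{O_\sigma}$.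

**Conclusion.** There is at most one $T$-orbit in $Z$ whose closure contains $Z$: two such orbits would lie in each other's closures, so they would have the same closure, and a $T$-orbit is determined by its closure. Start with any $O_\sigma\subset Z$ and apply root subgroups as long as Case 1 holds. The dimension of the cone drops each time, so after finitely many steps we are in Case 2, i.e. in this unique $T$-orbit. So $\mathcal B$ moves every point of $Z$ into one and the same $T$-orbit, and $Z$ is a single $\mathcal B$-orbit. $\square$

## 11. Varieties with torus factors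

**Theorem 4.** Let $X\cong Y\times(\mathbb K^\times)^r$ be a toric variety with $Y$ non-degenerate. Then $X$ is homogeneous iff $Y$ is $S$-homogeneous.

*Proof.* If $Y$ is $S$-homogeneous, then $S(Y)$ and the torus $(\mathbb K^\times)^r$, acting on the two factors, are together transitive on $X$. Now let $X$ be homogeneous, with torus $T=T_Y\times(\mathbb K^\times)^r$. Let $\pi:X\to(\mathbb K^\times)^r$ be the projection, let $y_0\in Y$ be in the open orbit, and $x_0=(y_0,1)$. By Theorem 2 it suffices to verify condition (vi) for $Y$.

**Step 1 (automorphisms respect $\pi$).** Let $y\in Y$ and $x=(y,1)$, and choose $\varphi\in\mathrm{Aut}(X)$ with $\varphi(x_0)=x$. The rays of the fan of $X$ are those of the fan of $Y$, and these span the lattice of $T_Y$ over $\mathbb Q$. So by Section 1.2 the invertible functions on $X$ are constants times Laurent monomials in the coordinates of $\pi$. The automorphism $\varphi^*$ permutes the invertible functions, and so does $(\varphi^{-1})^*$. So $\pi\varphi=\psi\pi$ for an automorphism $\psi$ of the variety $(\mathbb K^\times)^r$. Since $\psi(1)=\psi(\pi(x_0))=\pi(x)=1$,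 we get $\varphi(\pi^{-1}(1))=\pi^{-1}(1)$.

**Step 2 (a conjugate torus on $Y$).** Since $T_Y$ preserves $\pi^{-1}(1)$, so does $T''=\varphi T_Y\varphi^{-1}$. So $T''$ acts on $\pi^{-1}(1)=Y\times\{1\}\cong Y$. The orbit map of $T''$ at $x$ is $t\mapsto\varphi(tx_0)$. Here $t\mapsto tx_0$ is an isomorphism of $T_Y$ onto an open subset of $\pi^{-1}(1)$, so the orbit map is an isomorphism of $T_Y$ onto an open subset of $\varphi(\pi^{-1}(1))=\pi^{-1}(1)$ that contains $x$. In particular $Y$ is smooth at $y$. As in Step 1 of Section 8, the velocities at $y$ of $\mathbb G_m$-actions on $Y$ span $T_yY$.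

**Step 3 (conclusion).** This holds for every $y\in Y$. If $y$ lies in a non-open $T_Y$-orbit $O$, then $\dim T_yO<\dim T_yY$, so some $\mathbb G_m$-action on $Y$ has velocity at $y$ outside $T_yO$. So condition (vi) of Theorem 2 holds for $Y$, and $Y$ is $S$-homogeneous. $\square$
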